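\title{Finite generation of polymorphism clones is undecidable}

\begin{abstract}
We show that no algorithm decides, given a finite set $D$ and a finite set $\mathcal{R}$ of relations on $D$, whether the clone $\mathrm{Pol}(\mathcal{R})$ of all operations preserving $\mathcal{R}$ is finitely generated. The set $D$ can be fixed, and $\mathcal{R}$ can consist of one relation. The proof encodes a two-counter machine. The variables of an operation carry weights in the truncated semiring $\{0,1,2\}$, and the variables of weight one serve as memory cells. If the machine does not halt, there are operations of every arity that are not compositions of operations of smaller arity; if it halts, these operations disappear from some arity on, and the clone is generated in bounded arity. The set of finitely generated instances is $\Sigma^0_1$-hard and lies in $\Sigma^0_2$, and there is no computable bound on the arity of generators.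
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $D$ be a finite set. An \emph{$m$-ary operation} on $D$ is a map $f\colon D^m\to D$ with $m\ge 1$, and a \emph{$k$-ary relation} on $D$ is a subset $R\subseteq D^k$. The operation $f$ \emph{preserves} $R$ if, whenever $r_1,\dots,r_m\in R$, the tuple obtained by applying $f$ coordinatewise to $r_1,\dots,r_m$ lies in $R$. A \emph{clone} on $D$ is a set of operations on $D$ that contains all projections $\pi_i(x_1,\dots,x_m)=x_i$ and is closed under composition: together with an $r$-ary $g$ and $m$-ary $f_1,\dots,f_r$ it contains the $m$-ary operation $g(f_1,\dots,f_r)\colon x\mapsto g(f_1(x),\dots,f_r(x))$.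

A clone has members of every arity, and there are two ways to describe it by finite data. From the inside, a set $\mathcal{F}$ of operations determines $\mathrm{Clo}(\mathcal{F})$, the smallest clone containing $\mathcal{F}$; a clone is \emph{finitely generated} if it equals $\mathrm{Clo}(\mathcal{F})$ for a finite $\mathcal{F}$. From the outside, a set $\mathcal{R}$ of relations determines $\mathrm{Pol}(\mathcal{R})$, the clone of all operations that preserve every member of $\mathcal{R}$. The following problem, posed in \cite{Moore}, asks whether one can recognize when a finite outer description can be traded for a finite inner one.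

\begin{quote}
\textbf{Problem.} Is there an algorithm which, given a finite set $D$ and a finite set $\mathcal{R}$ of relations on $D$, decides whether $\mathrm{Pol}(\mathcal{R})$ is finitely generated?
\end{quote}

In the first cases one tries, generators of small arity suffice. Let $D=\{0<1<\dots<k-1\}$, let $\chi_a(x)=k-1$ if $x=a$ and $\chi_a(x)=0$ otherwise. Every $m$-ary operation satisfies
\[
f(x)=\max_{a\in D^m}\ \min\bigl(f(a),\chi_{a_1}(x_1),\dots,\chi_{a_m}(x_m)\bigr),
\]
so $\mathrm{Pol}(\emptyset)$, the clone of all operations, is generated by the binary $\min$ and $\max$ and unary operations. If we redefine $\chi_a(x)$ to be $k-1$ for $x\ge a$ and $0$ otherwise, the term indexed by $a$ equals $f(a)$ when $a\le x$ coordinatewise and $0$ otherwise; so the formula holds for order-preserving $f$, and $\mathrm{Pol}(\{\le\})$ is also generated in arity two. Both computations rely on intermediate results being usable as inputs. When they are not, finite generation fails.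

\begin{example}\label{ex:three}
Let $D=\{o,\bot,\top\}$. For $\emptyset\ne I\subseteq\{1,\dots,m\}$ let $f_I$ be the $m$-ary operation with value $\top$ if $x_i=o$ for all $i\in I$, and value $\bot$ otherwise. For $1\le r\le\infty$ let $\mathcal{S}_r$ consist of the projections, the constant operations with value $\bot$, and the operations $f_I$ with $|I|\le r$. Each $\mathcal{S}_r$ is a clone. Indeed, consider $f_I(g_1,\dots,g_m)$ with $g_i\in\mathcal{S}_r$. If some $g_i$ with $i\in I$ is not a projection, it never takes the value $o$, and the composite is the constant $\bot$. Otherwise the composite is $f_J$ with $|J|\le|I|$. Finitely many members of $\mathcal{S}_\infty$ lie in $\mathcal{S}_r$ for some finite $r$, and $\mathcal{S}_r$ omits $f_{\{1,\dots,r+1\}}$. Hence $\mathcal{S}_\infty$ is not finitely generated.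
\end{example}

Which answer should one expect? If $k$ bounds the arities of the relations in $\mathcal{R}$, then each condition in the definition of $f\in\mathrm{Pol}(\mathcal{R})$ links at most $k$ values of $f$, whatever the arity of $f$. One might therefore hope that a finitely generated $\mathrm{Pol}(\mathcal{R})$ is generated in an arity computable from $|D|$ and $k$, and that an algorithm can be built on such a bound. But a step of a computation is also a local condition, and chains of local conditions can be long. The second view is the correct one. (The notions from computability theory are recalled in Section~\ref{sec:prelim}.)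

\begin{theorem}\label{thm:main}
There are a finite set $D$, a recursively enumerable set $K\subseteq\mathbb{N}$ that is not recursive, and a computable map $n\mapsto\mathcal{R}_n$ into finite sets of relations on $D$ such that $\mathrm{Pol}(\mathcal{R}_n)$ is finitely generated if and only if $n\in K$. Hence the problem is undecidable.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] In Theorem~\ref{thm:main}, each $\mathcal{R}_n$ can be replaced by a single relation. Thus the problem is undecidable for one fixed set $D$ and inputs consisting of one relation on $D$.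
\item[(b)] The set of instances $(D,\mathcal{R})$ with $\mathrm{Pol}(\mathcal{R})$ finitely generated is $\Sigma^0_1$-hard, so its complement is not recursively enumerable; it belongs to $\Sigma^0_2$.
\item[(c)] There is no computable function $\beta$ on instances such that, whenever $\mathrm{Pol}(\mathcal{R})$ is finitely generated, it is generated by its members of arity at most $\beta(D,\mathcal{R})$.
\end{enumerate}
\end{theorem}

The proof refines Example~\ref{ex:three}. There the operation $f_{\{1,\dots,m\}}$ is the indicator of the blank word $o^m$. We replace it by the indicator of the set of words of length $m$ that a counter machine, started on input $n$, can reach from the blank word, and we impose three conditions on such two-valued functions: the blank word has the largest value, the value does not decrease along a step of the machine, and a word containing the halting state has the smallest value. If the machine never halts, non-constant solutions exist for all $m$, and they resist generation as in Example~\ref{ex:three}. If it halts, the chain of inequalities along the halting run makes every solution constant once $m$ cells are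 enough to hold the run.

Section~\ref{sec:words} describes runs as moves on words. Section~\ref{sec:weights} shows on a small machine how a relation can recognize a move. Section~\ref{sec:clone} defines $D$ and $\mathcal{R}_n$ and describes $\mathrm{Pol}(\mathcal{R}_n)$. Sections~\ref{sec:nonhalt} and~\ref{sec:halt} treat the non-halting and the halting case, and Section~\ref{sec:proofs} derives the two theorems.

\section{Preliminaries}\label{sec:prelim}

\subsection{Clones}

We write $[m]=\{1,\dots,m\}$, and $\mathcal{C}_m$ for the set of $m$-ary members of a clone $\mathcal{C}$; this set is finite. Preservation is best read in matrix form: an $m$-ary $f$ preserves $R\subseteq D^k$ if and only if, for every $k\times m$ matrix whose columns lie in $R$, the column obtained by applying $f$ to each row lies in $R$. We call that column the \emph{output} of the matrix.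

Admitting nullary operations would not change the answer to any instance. There are at most $|D|$ of them, so they can be added to a finite generating set; and if a nullary operation with value $c$ preserves $\mathcal{R}$, so does the unary constant $c$, which can replace it in producing operations of positive arity.

\begin{lemma}\label{lem:gen}
Let $\mathcal{C}$ be a clone on $D$ and $r\ge1$.
\begin{enumerate}
\item[(i)] Let $\mathcal{T}_0$ be the set of $m$-ary projections and $\mathcal{T}_{t+1}=\mathcal{T}_t\cup\{g(f_1,\dots,f_r): g\in\mathcal{C}_r,\ f_j\in\mathcal{T}_t\}$. Then the $m$-ary part of $\mathrm{Clo}(\mathcal{C}_r)$ is $\bigcup_t\mathcal{T}_t$.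
\item[(ii)] If $f\in\mathcal{C}$ depends only on the variables $x_i$ with $i\in I$, and $|I|\le r$, then $f\in\mathrm{Clo}(\mathcal{C}_r)$. In particular $\mathcal{C}_k\subseteq\mathrm{Clo}(\mathcal{C}_r)$ for $k\le r$.
\item[(iii)] $\mathcal{C}$ is finitely generated if and only if $\mathcal{C}=\mathrm{Clo}(\mathcal{C}_r)$ for some $r\geq 1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Each $\mathcal{T}_t$ lies in $\mathrm{Clo}(\mathcal{C}_r)$. Conversely, let $\mathcal{T}$ be the union of these sets over all $t$ and all arities $m$. It contains the projections and each $g=g(\pi_1,\dots,\pi_r)\in\mathcal{C}_r$. It is closed under composition, by induction on the stage of the outer operation: substituting $f'=(f'_1,\dots,f'_m)$ into a projection gives some $f'_i$, and substituting it into $g(f_1,\dots,f_r)$ gives $g(f_1(f'),\dots,f_r(f'))$.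

(ii) Let $f$ be $m$-ary. Choose $\sigma\colon[m]\to[r]$ injective on $I$ and $\tau\colon[r]\to[m]$ with $\tau(\sigma(i))=i$ for $i\in I$. Then $f'(z_1,\dots,z_r)=f(z_{\sigma(1)},\dots,z_{\sigma(m)})$ lies in $\mathcal{C}_r$, and $f'(x_{\tau(1)},\dots,x_{\tau(r)})=f(x_{\tau\sigma(1)},\dots,x_{\tau\sigma(m)})=f(x_1,\dots,x_m)$.

(iii) If $\mathcal{C}=\mathrm{Clo}(\mathcal{F})$ with $\mathcal{F}$ finite and $r\geq 1$ bounds the arities in $\mathcal{F}$, then $\mathcal{F}\subseteq\mathrm{Clo}(\mathcal{C}_r)$ by (ii). Conversely, $\mathcal{C}_r$ is finite.
\end{proof}

\subsection{Computability}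

A set $S\subseteq\mathbb{N}$ is \emph{recursive} if membership in it is decidable. It is \emph{recursively enumerable} (r.e., or $\Sigma^0_1$) if $S=\{x:\exists m\,P(x,m)\}$, and $\Sigma^0_2$ if $S=\{x:\exists r\,\forall m\,P(x,r,m)\}$, for a decidable predicate $P$. A set is recursive if and only if it and its complement are r.e. A \emph{many-one reduction} of $S$ to $S'$ is a computable function $\nu$ with $S=\nu^{-1}(S')$. A set is \emph{$\Sigma^0_1$-hard} if every r.e.\ set many-one reduces to it, and \emph{$\Sigma^0_1$-complete} if it is moreover r.e. Such sets exist, they are not recursive, and every r.e.\ set is the domain of a partial recursive function. Instances $(D,\mathcal{R})$ are finite lists and are coded by natural numbers.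

A \emph{two-counter machine} $M$ consists of a finite set $Q$ of states and a finite set of instructions, which act on \emph{configurations} $(q,n_1,n_2)\in Q\times\mathbb{N}\times\mathbb{N}$. For $i\in\{1,2\}$ an instruction has one of the following forms; each applies only in state $q$ and changes the state to $q'$:
\begin{itemize}
\item $(q,\mathrm{inc}_i,q')$ adds $1$ to $n_i$;
\item $(q,\mathrm{dec}_i,q')$ applies only if $n_i\ge1$, and subtracts $1$ from $n_i$;
\item $(q,\mathrm{zero}_i,q')$ applies only if $n_i=0$, and leaves the counters unchanged.
\end{itemize}
A \emph{run} is a finite sequence of configurations, each obtained from the previous one by an instruction. For distinguished states $q_0,h\in Q$ put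
\[
K=\{n\in\mathbb{N}: \text{some run of $M$ leads from $(q_0,n,0)$ to a configuration with state $h$}\}.
\]
This set is r.e., since one can search through all runs.

By Minsky's theorem (\cite{Minsky61}; \cite[Ch.~14]{Minsky67}), two-counter machines simulate every partial recursive function $\psi$, with the suitably coded input placed in counter $1$: there are $M$, $q_0$, $h$ and a computable coding $\nu$ such that $x$ lies in the domain of $\psi$ if and only if $\nu(x)\in K$. (Minsky's instruction ``if counter $i$ is $0$ go to $q'$, else decrement it and go to $q''$'' is the pair $(q,\mathrm{zero}_i,q')$, $(q,\mathrm{dec}_i,q'')$.) Taking $\psi$ with $\Sigma^0_1$-complete domain, we obtain a machine whose set $K$ is $\Sigma^0_1$-complete, hence not recursive. Adding a new state $q_*$ with instructions $(q_*,\mathrm{zero}_1,q_*)$ and $(q_*,\mathrm{zero}_2,q_*)$ does not change $K$, so we may assume that \emph{zero tests for both counters occur among the instructions}.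

Sections~\ref{sec:words}--\ref{sec:halt} use nothing about $M$ except this last assumption, so they can be illustrated on small machines. In these sections $M$, $q_0$, $h$ and the input $n\in\mathbb{N}$ are fixed.

\section{Runs as moves on words}\label{sec:words}

An operation treats its variables as an unordered supply of cells, so we write configurations in unary and ignore positions. Let
\[
A=\{o,u_1,u_2\}\sqcup Q .
\]
The letter $o$ is the blank. The configuration $(q,n_1,n_2)$ is represented by any word with one letter $q$, exactly $n_i$ letters $u_i$, and blanks elsewhere. An increment or a decrement rewrites two cells and ignores the others. A zero test rewrites one cell but must inspect all the others, and so must the step that writes the initial configuration, which may happen only on the blank word. The inspection is recorded by a \emph{guard}, one of the four sets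
\[
G_0=\{o\},\qquad G_1=A\setminus\{u_1\},\qquad G_2=A\setminus\{u_2\},\qquad A .
\]
Every guard contains $o$. A \emph{rule} is an expression $\rho=(a_1\to a_1',\dots,a_p\to a_p';\,G)$ with $p\ge1$, $a_j,a'_j\in A$ and $G$ a guard. The rules of $(M,n)$ are:
\begin{itemize}
\item the \emph{start rule} $(o\to q_0,\ o\to u_1,\ \dots,\ o\to u_1;\ G_0)$, with $n$ copies of $o\to u_1$, so that $p=n+1$;
\item $(q\to q',\ o\to u_i;\ A)$ for each instruction $(q,\mathrm{inc}_i,q')$;
\item $(q\to q',\ u_i\to o;\ A)$ for each instruction $(q,\mathrm{dec}_i,q')$;
\item $(q\to q';\ G_i)$ for each instruction $(q,\mathrm{zero}_i,q')$.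
\end{itemize}

Let $V\subseteq W$ be finite sets. The elements of $W$ are the cells; those of $V$ are \emph{active} and the others are \emph{frozen}. For $y,y'\in A^W$ we write $y\to_V y'$, and speak of a \emph{$V$-move}, if for some rule $\rho$ as above there are distinct $k_1,\dots,k_p\in V$ with $y_{k_j}=a_j$ and $y'_{k_j}=a'_j$ for all $j$, and $y_i=y'_i\in G$ for all $i\in W\setminus\{k_1,\dots,k_p\}$. A frozen cell is never rewritten, but the guard inspects it; Section~\ref{sec:weights} explains why frozen cells are unavoidable. For $m\ge2$ let $\mathrm{Reach}_m\subseteq A^m$ be the set of words reachable from $o^m$ by finitely many $V$-moves (possibly none) with $V=W=[m]$.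

\begin{lemma}\label{lem:sound}
Every word in $\mathrm{Reach}_m$ is either $o^m$ or represents a configuration that $M$ can reach from $(q_0,n,0)$. In particular, if $n\notin K$, then no word of any $\mathrm{Reach}_m$ contains $h$.
\end{lemma}

\begin{proof}
Induction on the number of moves. The start rule applies only to $o^m$, because the rewritten cells carry $o$ and the guard is $\{o\}$; it produces a word representing $(q_0,n,0)$. Every other rule rewrites a letter of $Q$, so it does not apply to $o^m$, and in a word representing $(q,n_1,n_2)$ it rewrites the unique such letter $q$ to $q'$. An increment rule also turns one $o$ into $u_i$. A decrement rule turns one $u_i$ into $o$, so $n_i\ge1$. A zero-test rule requires all other cells to lie in $G_i$, so $n_i=0$. In each case the new word represents the result of applying the corresponding instruction.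
\end{proof}

\begin{lemma}\label{lem:sim}
Suppose that a run of $M$ leads from $(q_0,n,0)$ to state $h$ and that $n_1+n_2\le N-1$ in all its configurations. If $V\subseteq W$ and $|V|\ge N$, then a sequence of $V$-moves leads from $o^W$ to a word with the letter $h$ in a cell of $V$.
\end{lemma}

\begin{proof}
Fix $k\in V$. We follow the run by words that carry the state in cell $k$, the letter $u_i$ in $n_i$ cells of $V\setminus\{k\}$, and $o$ in all other cells, including the frozen ones. The start move is possible because $|V|\ge N\ge n+1$. Before an increment, $n_1+n_2\le N-2<|V\setminus\{k\}|$, so some cell of $V\setminus\{k\}$ is blank. Before a decrement of counter $i$, some cell of $V\setminus\{k\}$ carries $u_i$. At a zero test of counter $i$ no cell carries $u_i$, so the guard $G_i$ is satisfied.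
\end{proof}

\begin{example}\label{ex:parity}
The \emph{parity machine} has states $q_0,q_1,h,q_*$ and instructions $(q_0,\mathrm{dec}_1,q_1)$, $(q_1,\mathrm{dec}_1,q_0)$, $(q_0,\mathrm{zero}_1,h)$, $(q_*,\mathrm{zero}_2,q_*)$. Its set $K$ consists of the even numbers. For $n=1$, up to the order of the letters, the only moves from the blank word are
\[
o^m\to q_0u_1o^{m-2}\to q_1o^{m-1},
\]
and no rule applies to the last word. For $n=2$ the start rule needs three cells, so $\mathrm{Reach}_2=\{oo\}$, while for $m=3$
\[
ooo\to q_0u_1u_1\to q_1ou_1\to q_0oo\to hoo .
\]
If $\varphi\colon A^3\to\{\bot<\top\}$ is largest at $ooo$, does not decrease along moves, and has $\varphi(hoo)=\bot$, then $\varphi(ooo)\le\varphi(hoo)=\bot$ and $\varphi$ is constant.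
\end{example}

\section{Weights: how a relation recognizes a move}\label{sec:weights}

Take the parity machine, the rule $\rho=(q_0\to q_1,\ u_1\to o;\ A)$, and a ternary operation whose values on words are given by $\varphi\colon A^3\to\{\bot<\top\}$. We want a relation whose preservation forces $\varphi(q_0u_1u_1)\le\varphi(q_1ou_1)$. The natural attempt is a binary relation containing the columns $(q_0,q_1)$, $(u_1,o)$ and $(a,a)$, and the pairs $x\le x'$ of truth values. But a relation tests each column separately and cannot count how often a column is used. The same relation would force $\varphi(q_0u_1u_1)\le\varphi(q_1oo)$, a double decrement, and $\varphi(q_0u_1u_1)\le\varphi(q_1u_1u_1)$, a change of state with no decrement. This ruins the simulation: for $n=1$ it would permit $q_0u_1o$, $q_1u_1o$, $q_0oo$, $hoo$.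

The remedy is to let the operation do the counting. Let $E=\{0,1,2\}$ with $s\oplus t=\min(2,s+t)$ and truncated product $\min(2,st)$, written $st$. The map $k\mapsto\min(2,k)$ from $\mathbb{N}$ onto $E$ respects sums and products, so $E$ is a commutative semiring: it counts ``none, one, many''. For $w,s\in E^m$ the element $\sigma=\bigoplus_i w_is_i$ is the truncation of the same sum computed in $\mathbb{N}$. Hence:
\begin{enumerate}
\item[(W0)] $\sigma=0$ if and only if $s_i=0$ for all $i$ with $w_i\neq0$;
\item[(W1)] $\sigma=1$ if and only if $w_is_i\ne0$ for exactly one $i$ and $w_i=s_i=1$ for this $i$;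
\item[(W2)] $\sigma=2$ if $w_i\ne0$ and $s_i=2$ for some $i$.
\end{enumerate}
Let $\mathbf{e}_i\in E^m$ be the $i$-th unit vector, and let $\oplus$ act coordinatewise on $E^m$.

\begin{lemma}\label{lem:hom}
An operation $f\colon E^m\to E$ preserves $\Sigma=\{(s,t,s\oplus t):s,t\in E\}$ and $\{0\}$ if and only if there is $w\in E^m$ with $f(s)=\bigoplus_iw_is_i$ for all $s$. In this case $w_i=f(\mathbf{e}_i)$.
\end{lemma}

\begin{proof}
Preservation means that $f(s\oplus t)=f(s)\oplus f(t)$ and $f(0,\dots,0)=0$. The displayed operations satisfy this by distributivity. Conversely, $s$ is the $\oplus$-sum of $s_i$ copies of $\mathbf{e}_i$ over all $i$, so $f(s)$ is the sum of $s_i$ copies of $f(\mathbf{e}_i)$, that is, $\bigoplus_i f(\mathbf{e}_i)s_i$.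
\end{proof}

Now give our ternary operation a second component that acts on $E$ as $s\mapsto s_1\oplus s_2\oplus s_3$, and insert one \emph{marker row} $s_j$ with entries in $E$ for each pair $a_j\to a'_j$ of the rule. The admissible columns of letters become $(q_0;1,0;q_1)$, $(u_1;0,1;o)$ and $(a;0,0;a)$. The three matrices considered above, with their outputs, are
\[
\begin{array}{c|ccc|c}
Y&q_0&u_1&u_1&\varphi(Y)\\
s_1&1&0&0&1\\
s_2&0&1&0&1\\
Y'&q_1&o&u_1&\varphi(Y')
\end{array}
\quad
\begin{array}{|ccc|c}
q_0&u_1&u_1&\varphi(Y)\\
1&0&0&1\\
0&1&1&2\\
q_1&o&o&\varphi(Y')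
\end{array}
\quad
\begin{array}{|ccc|c}
q_0&u_1&u_1&\varphi(Y)\\
1&0&0&1\\
0&0&0&0\\
q_1&u_1&u_1&\varphi(Y')
\end{array}
\]
All columns are admissible, but only the true move has marker output $(1,1)$. So the relation should demand $\varphi(Y)\le\varphi(Y')$ only of outputs whose markers are all $1$.

A clone is closed under identification of variables, and this is where frozen cells come from. If $f$ is our ternary operation, then $f'(x_1,x_2)=f(x_1,x_2,x_2)$ acts on $E$ as $s_1\oplus 2s_2$. Rewriting the second cell of $f'$ rewrites two cells of $f$ at once, as in the middle matrix; the marker output is $2$ and nothing is demanded. The second cell of $f'$ still matters for guards: $q_0u_1u_1\to hu_1u_1$ is not a move, so no inequality between the values of $f'$ at $q_0u_1$ and at $hu_1$ may be imposed. A variable with coefficient $1$ is an active cell, and a variable with coefficient $2$ is a frozen cell.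

\section{The clone}\label{sec:clone}

\subsection{The set $D$ and the relations}

Let $\bar{A}=\{\bar{a}:a\in A\}$ be a disjoint copy of $A$ and $\mathbb{B}=\{\bot<\top\}$. Put
\[
L=A\sqcup\bar{A},\qquad X=L\sqcup\mathbb{B},\qquad \Omega=\bar{A}\cup\mathbb{B},\qquad D=E\times X .
\]
Elements of $L$ are \emph{letters}, elements of $\mathbb{B}$ are \emph{bits}, and $|a|=|\bar{a}|=a$ is the \emph{underlying letter}; we apply $|\cdot|$ to words letter by letter. We write $d=(d^E,d^X)$ for $d\in D$, and $Y_I$ for the restriction of $Y\in X^m$ to $I\subseteq[m]$.

Bits play the role of $\bot,\top$ in Example~\ref{ex:three}: outputs that destroy information when they are used as inputs. Barred letters are outputs that can be used again, and they are read exactly like their unbarred originals; without them the halting case could not be finitely generated by our method (see Example~\ref{ex:compress}). The reason for a separate copy is this. A tuple that we want to use as a column must belong to the relation, and is then also a permitted output. We shall force all operations other than projections to take values in $E\times\Omega$. A clause that mentions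 the unbarred letter $h$ is then available for columns but never for the output of such an operation.

The first relations live directly on $D$:
\begin{align*}
\theta_E&=\{(d,d'):d^E=d'^E\},\qquad \theta_X=\{(d,d'):d^X=d'^X\},\\
\Gamma&=\{(d_0,d_1,d_2,d_3,d_4): d_0^X\in\Omega\ \text{ or }\ d_1=d_2\ \text{ or }\ d_3=d_4\},\\
\Gamma_c&=\{(d_0,d_1): d_0^X\in\Omega\ \text{ or }\ d_1=c\}\qquad(c\in D).
\end{align*}
The others are given as subsets $S\subseteq S_1\times\dots\times S_k$ with each $S_i\in\{E,X\}$. Such an $S$ stands for the relation $\{(d_1,\dots,d_k)\in D^k:(d_1^{S_1},\dots,d_k^{S_k})\in S\}$, which constrains one component of each coordinate. Below, $x,x'$ range over $X$ and $s,s_j$ over $E$.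
\begin{itemize}
\item $\Sigma\subseteq E^3$ and $\{0\}\subseteq E$, as in Lemma~\ref{lem:hom}.
\item $\mathrm{Ind}=\{(x,s,x'): s\ne0 \text{ or } x=x'\}$ (variables with coefficient $0$ are ignored).
\item $\mathrm{Eq}=\{(x,x'): x=x', \text{ or } x,x'\in L \text{ and } |x|=|x'|\}$ (bars are ignored).
\item $\mathrm{Abs}=\{(x,s,x'): s=0, \text{ or } x=x'\in\mathbb{B}\}$ (a bit absorbs the other inputs).
\item $\mathrm{Res}=\{(x,x')\in L^2: |x'|=o\}\cup\{(x,x')\in\mathbb{B}^2:x\le x'\}$ (the blank word is largest).
\item $\mathrm{Halt}=\{(x,s,x'): s\ne1, \text{ or } x=h, \text{ or } x,x'\in\mathbb{B} \text{ and } x\le x'\}$, where $h\in A$ is unbarred (an active $h$ is smallest).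
\item For each rule $\rho=(a_1\to a'_1,\dots,a_p\to a'_p;G)$, the relation $\mathrm{Mov}_\rho\subseteq X\times E^p\times X$ consisting of the tuples $(x;s_1,\dots,s_p;x')$ of one of the following kinds:
\begin{enumerate}
\item[(i)] some $s_j$ equals $2$;
\item[(ii)] all $s_j$ are $0$, $x,x'\in L$ and $|x|=|x'|\in G$;
\item[(iii)] $(s_1,\dots,s_p)=\mathbf{e}_j$ for some $j$, $x,x'\in L$, $|x|=a_j$ and $|x'|=a'_j$;
\item[(iv)] $x,x'\in\mathbb{B}$, and $x\le x'$ if $(s_1,\dots,s_p)=(1,\dots,1)$.
\end{enumerate}
\end{itemize}
Let $\mathcal{R}_n$ be the set of all these relations on $D$, and $\mathcal{C}=\mathrm{Pol}(\mathcal{R}_n)$. The set $D$ depends only on $M$, and only the relation of the start rule depends on $n$.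

\subsection{Components, weights and range}

An operation $f$ preserves $\theta_E$ and $\theta_X$ if and only if each component of its value depends only on the same component of its arguments, that is, $f=(f^E,f^X)$ with $f^E\colon E^m\to E$ and $f^X\colon X^m\to X$. For such an $f$ and $S\subseteq S_1\times\dots\times S_k$, preservation means: for every matrix with $m$ columns in $S$, applying $f^E$ to the $E$-rows and $f^X$ to the $X$-rows gives an element of $S$.

By Lemma~\ref{lem:hom}, each $f\in\mathcal{C}_m$ has a \emph{weight vector} $w=w(f)\in E^m$ with $f^E(s)=\bigoplus_iw_is_i$. For $w\in E^m$ put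
\[
U=\{i:w_i=0\},\qquad V=\{i:w_i=1\},\qquad T=\{i:w_i=2\},\qquad W=V\cup T,
\]
and write $V(f)$, $W(f)$ and so on when $f$ has to be named. The projection $\pi_k$ has weight vector $\mathbf{e}_k$. Evaluating a composition at $\mathbf{e}_i$ gives
\begin{equation}\label{eq:comp}
w\bigl(g(f_1,\dots,f_r)\bigr)_i=\bigoplus_{j=1}^r w(g)_j\,w(f_j)_i .
\end{equation}

\begin{lemma}\label{lem:range}
An operation $f\colon D^m\to D$ preserves $\Gamma$ and all $\Gamma_c$ if and only if it is a projection or $f(D^m)\subseteq E\times\Omega$.
\end{lemma}

\begin{proof}
Projections preserve every relation, and if $f(D^m)\subseteq E\times\Omega$ then the first entry of every output satisfies the clause $d_0^X\in\Omega$. Conversely, let $f$ preserve these relations and let $\mathbf{d}\in D^m$ satisfy $f(\mathbf{d})^X\notin\Omega$. Suppose that $f$ depends on two variables $x_i,x_j$ with $i\ne j$. Choose $\mathbf{a},\mathbf{b}\in D^m$ differing only at $i$ with $f(\mathbf{a})\ne f(\mathbf{b})$, and $\mathbf{a}',\mathbf{b}'$ differing only at $j$ with $f(\mathbf{a}')\ne f(\mathbf{b}')$. The matrix with rows $\mathbf{d},\mathbf{a},\mathbf{b},\mathbf{a}',\mathbf{b}'$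 has all columns in $\Gamma$, since in each column the rows $\mathbf{a},\mathbf{b}$ agree or the rows $\mathbf{a}',\mathbf{b}'$ agree. Its output violates all three clauses of $\Gamma$. So $f(x)=g(x_i)$ for some $i$ and some unary $g$. The matrix with rows $\mathbf{d}$ and $(c,\dots,c)$ has columns in $\Gamma_c$, and its output shows $g(c)=c$. Thus $f=\pi_i$.
\end{proof}

\begin{lemma}\label{lem:indabs}
Let $f\in\mathcal{C}_m$.
\begin{enumerate}
\item[(a)] $f$ depends only on the variables $x_i$ with $i\in W$.
\item[(b)] For each $j\in W$ there is a map $\gamma_j\colon\mathbb{B}\to\mathbb{B}$ such that $f^X(Y)=\gamma_j(Y_j)$ whenever $Y_j$ is a bit.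
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $f^E$ this is the formula $\bigoplus_iw_is_i$. Let $Y_W=Y'_W$, and let $s$ be $0$ on $W$ and $1$ on $U$. The columns $(Y_i,s_i,Y'_i)$ lie in $\mathrm{Ind}$ and $f^E(s)=0$, so $f^X(Y)=f^X(Y')$.

(b) Let $Y_j=Y'_j\in\mathbb{B}$, with the other entries arbitrary, and let $s=\mathbf{e}_j$. The columns $(Y_i,s_i,Y'_i)$ lie in $\mathrm{Abs}$ and $f^E(s)=w_j\ne0$, so $f^X(Y)=f^X(Y')\in\mathbb{B}$.
\end{proof}

\subsection{Normal operations}

\begin{definition}\label{def:normal}
Let $w\in E^m$ with $W\ne\emptyset$, let $\varepsilon\in\mathbb{B}$ and $\varphi\colon A^W\to\Omega$. The \emph{normal operation with data $(w,\varepsilon,\varphi)$} is $f=(f^E,f^X)$ with $f^E(s)=\bigoplus_iw_is_i$ and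
\begin{equation}\label{eq:normal}
f^X(Y)=\begin{cases}\varphi(|Y_W|)&\text{if }Y_W\in L^W,\\ \varepsilon&\text{if $Y_W$ contains a bit.}\end{cases}
\end{equation}
It has \emph{type L} if $V=\emptyset$, $\varphi(A^T)\subseteq\bar{A}$, and
\begin{enumerate}
\item[(L)] for every guard $G$, $\lambda\in G^T$ implies $|\varphi(\lambda)|\in G$.
\end{enumerate}
It has \emph{type B} if $\varphi(A^W)\subseteq\mathbb{B}$ and
\begin{enumerate}
\item[(B1)] $\varphi(y)\le\varphi(o^W)$ for all $y\in A^W$;
\item[(B2)] $y\to_Vy'$ implies $\varphi(y)\le\varphi(y')$;
\item[(B3)] if $V\ne\emptyset$, then either $f^X\equiv\top$, or $\varepsilon=\bot$ and $\varphi(y)=\bot$ whenever $y_k=h$ for some $k\in V$.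
\end{enumerate}
\end{definition}

Conditions (B1)--(B3) are the three conditions announced in the introduction. Condition (L) is what closure under composition requires. Substitute an operation of type L, with data $\varphi$ on cells $T$, into a frozen cell of an operation $g$ of type B. The cells of $T$ are frozen cells of the composite. If they carry a word $\lambda\in G^T$, a move with guard $G$ on the active cells is legal for the composite, and (B2) for $g$ yields the required inequality provided $|\varphi(\lambda)|\in G$.

The next two propositions describe $\mathcal{C}$ up to operations that depend on at most one variable. The hypothesis $|W|\ge2$ in the first cannot be weakened to $|W|\geq 1$, since projections are not normal. About members with $|W|\le1$ we shall need only Lemma~\ref{lem:indabs}.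

\begin{proposition}\label{prop:nec}
Every $f\in\mathcal{C}$ with $|W|\ge2$ is normal of type L or B. If moreover $V\neq\emptyset$, then $f$ has type B, so all values of $f^X$ are bits.
\end{proposition}

\begin{proof}
Since $|W|\ge2$, $f$ is not a projection, and $f^X$ has range in $\Omega$ by Lemma~\ref{lem:range}.

\emph{Normal form.} By Lemma~\ref{lem:indabs}(a), $f^X(Y)$ depends only on $Y_W$. If $(Y_i,Y'_i)\in\mathrm{Eq}$ for all $i$, then $(f^X(Y),f^X(Y'))\in\mathrm{Eq}\cap\Omega^2$, and $\mathrm{Eq}$ is equality on $\Omega$ because $\Omega$ contains only one letter over each $a\in A$. So for $Y_W\in L^W$ the value depends only on $|Y_W|$, which defines $\varphi$. For distinct $i,j\in W$ and bits $b,b'$, a word with $Y_i=b$ and $Y_j=b'$ shows $\gamma_i(b)=\gamma_j(b')$ in Lemma~\ref{lem:indabs}(b). As every $i\in W$ has such a partner $j$, all values of all $\gamma_i$ equal one bit $\varepsilon$, and \eqref{eq:normal} holds.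

\emph{Bits or letters, and (B1).} Let $y\in A^W$. The columns $(y_i,o)$ for $i\in W$ and $(o,o)$ for $i\in U$ lie in $\mathrm{Res}$, so $(\varphi(y),\varphi(o^W))\in\mathrm{Res}$. If $\varphi(o^W)$ is a bit, all values of $\varphi$ are bits and (B1) holds. Otherwise all values of $\varphi$ lie in $L\cap\Omega=\bar{A}$.

\emph{The case $V=\emptyset$.} If the values of $\varphi$ are bits, $f$ has type B: there are no $V$-moves because every rule has $p\ge1$, and (B3) is void. Suppose that they lie in $\bar{A}$. Condition (L) is trivial for $G=A$. For $G\ne A$ there is a rule $\rho$ with guard $G$: the start rule for $G_0$, and a zero test for $G_1$ and $G_2$. (This is the only use of the assumption on zero tests.) Let $\lambda\in G^T$. Take the columns $(\lambda_i;0,\dots,0;\lambda_i)$ of kind (ii) for $i\in T$ and $(o;2,\dots,2;o)$ of kind (i) for $i\in U$. By (W0) the output is $(\varphi(\lambda);0,\dots,0;\varphi(\lambda))$. It has letters at both ends and zero markers, so it can only be of kind (ii), and $|\varphi(\lambda)|\in G$.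

\emph{The case $V\ne\emptyset$: bits and (B3).} Let $k\in V$, let $Y\in X^m$ have $Y_k=h$, let $Y'\in X^m$ be arbitrary and $s=\mathbf{e}_k$. Column $k$ lies in $\mathrm{Halt}$ by the clause $x=h$, the others by the clause $s\ne1$. The output is $(f^X(Y),1,f^X(Y'))$, and $f^X(Y)\ne h$ since $h\notin\Omega$. Hence $f^X(Y)$ and $f^X(Y')$ are bits with $f^X(Y)\le f^X(Y')$. As $Y'$ is arbitrary, all values of $f^X$ are bits, so (B1) holds by the above. If $f^X(Y)=\top$ for one such pair $k,Y$, then $f^X\equiv\top$. Otherwise $f^X(Y)=\bot$ for all of them. This gives $\varphi(y)=\bot$ when $y_k=h$ for some $k\in V$, and a word $Y$ with $Y_k=h$ and a bit in a cell of $W\setminus\{k\}$ gives $\varepsilon=\bot$.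

\emph{The case $V\ne\emptyset$: (B2).} Let $y\to_Vy'$ by the rule $\rho$ at cells $k_1,\dots,k_p$. Take the column $(a_j;\mathbf{e}_j;a'_j)$ of kind (iii) at $k_j$, the column $(y_i;0,\dots,0;y_i)$ of kind (ii) at the other $i\in W$, and $(o;2,\dots,2;o)$ at $i\in U$. On $W$, the $j$-th marker row has its only nonzero entry $1$ at $k_j\in V$, so the output is $(\varphi(y);1,\dots,1;\varphi(y'))$. Its ends are bits and no marker is $2$, so it is of kind (iv), and $\varphi(y)\le\varphi(y')$.
\end{proof}

\begin{proposition}\label{prop:suf}
Every normal operation $f$ of type L or B belongs to $\mathcal{C}$.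
\end{proposition}

\begin{proof}
The operation $f$ acts componentwise, has range in $E\times\Omega$, and $f^E$ has the form in Lemma~\ref{lem:hom}. So it preserves $\theta_E,\theta_X,\Gamma,\Gamma_c,\Sigma,\{0\}$. For each remaining relation take a matrix with columns in it, with $X$-rows $Y,Y'$ and $E$-rows $s$ or $s_1,\dots,s_p$. Note that if $V\ne\emptyset$, then $f$ has type B and all values of $f^X$ are bits.

$\mathrm{Ind}$. If $f^E(s)=0$, then $s$ vanishes on $W$ by (W0), so $Y_W=Y'_W$ and $f^X(Y)=f^X(Y')$.

$\mathrm{Eq}$. Either both $Y_W$ and $Y'_W$ contain a bit, or both lie in $L^W$ and $|Y_W|=|Y'_W|$. In both cases $f^X(Y)=f^X(Y')$.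

$\mathrm{Abs}$. If $f^E(s)\ne0$, then $s_i\ne0$ for some $i\in W$, so $Y_i=Y'_i$ is a bit and $f^X(Y)=f^X(Y')=\varepsilon$.

$\mathrm{Res}$. Each column has two letters or two bits. If $Y_W$ contains a bit, the output is $(\varepsilon,\varepsilon)$. Otherwise $|Y'_W|=o^W$. In type B the output lies in $\mathrm{Res}$ by (B1). In type L both entries are letters, and $|\varphi(o^T)|=o$ by (L) for $G_0$.

$\mathrm{Halt}$. Let $f^E(s)=1$. By (W1) there is $i\in V$ with $s_i=1$, so all values of $f^X$ are bits, and column $i$ has $Y_i=h$ or $Y_i,Y'_i\in\mathbb{B}$. In the second case both values are $\varepsilon$. In the first case (B3) gives $f^X\equiv\top$ or $f^X(Y)=\bot$, the latter whether or not $Y_W$ contains a bit. Always $f^X(Y)\le f^X(Y')$.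

$\mathrm{Mov}_\rho$. Let $v=(f^E(s_1),\dots,f^E(s_p))$. If some $v_j$ is $2$, the output is of kind (i). So let $v\in\{0,1\}^p$. By (W2) no marker row has an entry $2$ on $W$, so the columns indexed by $W$ are of kinds (ii)--(iv), and each has two letters or two bits at its ends. If $Y_W$ contains a bit, the output $(\varepsilon;v;\varepsilon)$ is of kind (iv). It remains to treat $Y_W,Y'_W\in L^W$, where the columns indexed by $W$ are of kind (ii) or (iii).

If $v=(0,\dots,0)$, all marker rows vanish on $W$, these columns are of kind (ii), and $|Y_W|=|Y'_W|\in G^W$. So $f^X(Y)=f^X(Y')$. If this value is a bit, the output is of kind (iv). If it is a letter, $f$ has type L, and (L) makes the output of kind (ii).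

If $v\ne(0,\dots,0)$, some $v_j$ is $1$, so $V\ne\emptyset$ by (W1) and both ends of the output are bits. For $v\ne(1,\dots,1)$ the output is of kind (iv) with nothing to check. Let $v=(1,\dots,1)$. By (W1), for each $j$ there is exactly one $k_j\in W$ at which $s_j$ is nonzero, and $k_j\in V$. Column $k_j$ is of kind (iii) with marker vector $\mathbf{e}_j$; so the $k_j$ are distinct, $|Y_{k_j}|=a_j$ and $|Y'_{k_j}|=a'_j$. The other columns indexed by $W$ have zero markers and are of kind (ii). Thus $|Y_W|\to_V|Y'_W|$, and (B2) makes the output of kind (iv).
\end{proof}

\section{No halting run: $\mathcal{C}$ is not finitely generated}\label{sec:nonhalt}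

Call $f\in\mathcal{C}_m$ \emph{critical} if $m\ge2$, $w(f)=(1,\dots,1)$ and $f^X$ is not constant. The following lemma is the argument of Example~\ref{ex:three}; it holds whether or not $n\in K$. The weights force an inner operation to cover two active cells, such an operation outputs bits, and bits are absorbed.

\begin{lemma}\label{lem:indec}
If $1\le r<m$, then $\mathrm{Clo}(\mathcal{C}_r)$ contains no critical $m$-ary operation.
\end{lemma}

\begin{proof}
With the notation of Lemma~\ref{lem:gen}(i), we show by induction on $t$ that $\mathcal{T}_t$ contains no critical operation. Projections have weight vectors $\mathbf{e}_k\ne(1,\dots,1)$. Suppose that $f=g(f_1,\dots,f_r)$ is critical, with $g\in\mathcal{C}_r$ and $f_j\in\mathcal{T}_t\subseteq\mathcal{C}$. By \eqref{eq:comp} and (W1), for each $i\in[m]$ there is $j\in V(g)$ with $i\in V(f_j)$. Since $|V(g)|\le r<m$, there is $j\in V(g)$ with $|V(f_j)|\ge2$. By Proposition~\ref{prop:nec}, all values of $f_j^X$ are bits.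

If $|W(g)|\ge2$, then $g$ is normal, and \eqref{eq:normal} shows that $f^X=g^X(f_1^X,\dots,f_r^X)$ is constant, a contradiction. So $W(g)=\{j\}$ and $w(g)_j=1$, and \eqref{eq:comp} gives $w(f_j)=w(f)=(1,\dots,1)$. By Lemma~\ref{lem:indabs}(b) for $g$, we have $f^X=\gamma_j\circ f_j^X$, so $f_j^X$ is not constant. Thus $f_j\in\mathcal{T}_t$ is critical, contrary to the induction hypothesis.
\end{proof}

Both conditions in the definition of a critical operation matter: Section~\ref{sec:halt} exhibits operations of every arity in $\mathrm{Clo}(\mathcal{C}_2)$ with weights $(1,\dots,1)$ and constant $f^X$, and with weights $(2,\dots,2)$ and non-constant $f^X$.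

\begin{lemma}\label{lem:exist}
Let $m\ge2$. If no word of $\mathrm{Reach}_m$ contains $h$, then $\mathcal{C}_m$ contains a critical operation.
\end{lemma}

\begin{proof}
Take the normal operation with $w=(1,\dots,1)$, $\varepsilon=\bot$, and $\varphi(y)=\top$ if and only if $y\in\mathrm{Reach}_m$. Then (B1) holds because $\varphi(o^m)=\top$, (B2) holds because $\mathrm{Reach}_m$ is closed under moves, and (B3) holds by hypothesis. The operation lies in $\mathcal{C}$ by Proposition~\ref{prop:suf}, and its $X$-component takes the values $\varphi(o^m)=\top$ and $\varepsilon=\bot$.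
\end{proof}

\begin{proposition}\label{prop:nonhalt}
If $n\notin K$, then $\mathcal{C}$ is not finitely generated.
\end{proposition}

\begin{proof}
Let $r\ge1$. By Lemmas~\ref{lem:sound} and~\ref{lem:exist} there is a critical operation of arity $r+1$, and by Lemma~\ref{lem:indec} it is not in $\mathrm{Clo}(\mathcal{C}_r)$. Apply Lemma~\ref{lem:gen}(iii).
\end{proof}

\section{A halting run: $\mathcal{C}$ is finitely generated}\label{sec:halt}

Let $n\in K$. Fix a run of $M$ from $(q_0,n,0)$ to state $h$ and an integer $N\ge2$ with $n_1+n_2\le N-1$ in all its configurations.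

\begin{lemma}\label{lem:collapse}
If $f\in\mathcal{C}$ and $|V|\ge N$, then $f^X$ is constant and its value is a bit.
\end{lemma}

\begin{proof}
As $|V|\ge2$, $f$ is normal of type B. Suppose $f^X\not\equiv\top$. By (B3), $\varepsilon=\bot$, and $\varphi(y)=\bot$ if $h$ occurs in an active cell of $y$. By Lemma~\ref{lem:sim} such a $y$ is reachable from $o^W$ by $V$-moves, so $\varphi(o^W)\le\varphi(y)=\bot$ by (B2). Then $\varphi\equiv\bot$ by (B1), and $f^X\equiv\bot$.
\end{proof}

So an operation with non-constant $X$-component has fewer than $N$ active cells. It may have any number of frozen cells, and these are the remaining difficulty.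

\begin{example}\label{ex:compress}
Take the parity machine with $n=2$. For $m\ge3$ let $f_m$ be the normal operation with $w=(1,1,2,\dots,2)\in E^m$, $\varepsilon=\bot$, and $\varphi(y)=\top$ only for $y=o^m$. The start rule needs three active cells, so no move starts at $o^m$, and $f_m$ has type B. It depends on all $m$ variables. An inner operation that outputs bits cannot help to produce it, but one that outputs barred letters can. Let $j_0$ be the binary normal operation with weights $(2,2)$, $\varepsilon=\bot$, $\varphi(oo)=\bar{o}$ and all other values of $\varphi$ equal to $\bar{q}_0$. It has type L, since $o$ and $q_0$ lie in all guards except $G_0$. For $m\geq 4$,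
\[
f_m=f_3\bigl(x_1,\,x_2,\,j_0(\dots j_0(j_0(x_3,x_4),x_5)\dots,x_m)\bigr):
\]
the weights on the right are $1,1$ and $2\cdot2=2$; on letters the third argument is $\bar{o}$ exactly when $x_3,\dots,x_m$ are all blank; and a bit among them makes it $\bot$.
\end{example}

In general, the word $\lambda\in A^T$ on the frozen cells influences $f$ only through the map $y\mapsto\varphi(y,\lambda)$ from $A^V$ to $\Omega$, and the number of such maps is bounded independently of $|T|$. We encode this map by boundedly many binary digits, written as $\bar{o}$ and $\bar{q}_0$, and let an outer operation $g$ of bounded arity decode it. There are two things to verify. The digits, as functions of $\lambda$, have unbounded arity and must be generated by small operations. And $g$ must lie in $\mathcal{C}$: when the digits pass a guard, $g$ must satisfy (B2), although $\lambda$ itself might fail that guard. Three further cells report which guards $\lambda$ fails.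

\subsection{Small operations and summaries of frozen words}

In this section we abbreviate $u_0=q_0$, so that $u_i\notin G_i$ for $i=0,1,2$.

\begin{lemma}\label{lem:basic}
The following normal operations belong to $\mathcal{C}$.
\begin{itemize}
\item $\mathrm{add}_b$ for $b\in\mathbb{B}$: binary, $w=(1,1)$, $\varepsilon=b$, $\varphi\equiv b$.
\end{itemize}
The others have all weights $2$ and $\varepsilon=\bot$; we call them \emph{letter operations}.
\begin{itemize}
\item $\iota_a$ for $a\in A\setminus\{o\}$: unary, $\varphi(x)=\bar{q}_0$ if $x=a$, and $\bar{o}$ otherwise.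
\item $\wedge$: binary, $\varphi(x,y)=\bar{q}_0$ if $x=y=q_0$, and $\bar{o}$ otherwise.
\item $\dotplus$: binary, $\varphi(x,y)=\bar{q}_0$ if exactly one of $x,y$ is $q_0$, and $\bar{o}$ otherwise.
\item $j_i$ for $i=0,1,2$: binary, $\varphi(x,y)=\bar{o}$ if $x,y\in G_i$, and $\bar{u}_i$ otherwise.
\end{itemize}
\end{lemma}

\begin{proof}
We apply Proposition~\ref{prop:suf}. For $\mathrm{add}_b$, (B1) and (B2) hold as $\varphi$ is constant, and (B3) holds by its first alternative for $b=\top$ and its second for $b=\bot$. The letter operations have type L. All send the blank word to $\bar{o}$, which is (L) for $G_0$. The underlying values of $\iota_a,\wedge,\dotplus,j_0$ are $o$ and $q_0$, which lie in $G_1\cap G_2$. For $i\in\{1,2\}$, $j_i$ has value $\bar{o}$ on $G_i^2$, and both $o$ and $u_i$ lie in $G_{3-i}$.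
\end{proof}

\begin{lemma}\label{lem:summ}
Let $T\subseteq[m]$ with $|T|\ge2$, and let $w\in E^m$ be $2$ on $T$ and $0$ elsewhere. The normal operations with data $(w,\bot,\varphi)$ and the following $\varphi$ belong to $\mathrm{Clo}(\mathcal{C}_2)$.
\begin{enumerate}
\item[(a)] $\tau_i$ for $i=0,1,2$: $\varphi(\lambda)=\bar{o}$ if $\lambda\in G_i^T$, and $\bar{u}_i$ otherwise.
\item[(b)] $\delta_\Lambda$ for $\Lambda\subseteq A^T\setminus\{o^T\}$: $\varphi(\lambda)=\bar{q}_0$ if $\lambda\in\Lambda$, and $\bar{o}$ otherwise.
\end{enumerate}
\end{lemma}

\begin{proof}
Consider an expression built from letter operations, other than a single variable, in which exactly the variables $x_t$ with $t\in T$ occur. It defines a member of $\mathrm{Clo}(\mathcal{C}_2)$ by Lemma~\ref{lem:gen}(ii). By \eqref{eq:comp} and induction, the weight of a variable is nonzero exactly if it occurs, and then it is $2$, because the outermost operation has weights $2$. If $Y_t$ is a bit for some $t\in T$, follow an occurrence of $x_t$ outward: each operation on the way receives a bit and returns $\bot$. If $Y_T\in L^T$, all subexpressions evaluate to letters, and the value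 depends only on $|Y_T|$. So the expression defines a normal operation with data $(w,\bot,\varphi)$, and it remains to obtain the required $\varphi$.

(a) Let $T=\{t_1,\dots,t_k\}$ and take $j_i(\dots j_i(j_i(x_{t_1},x_{t_2}),x_{t_3})\dots,x_{t_k})$. Since $o\in G_i$ and $u_i\notin G_i$, induction shows that each partial result is $\bar{o}$ if all letters read so far lie in $G_i$, and $\bar{u}_i$ otherwise.

(b) For $\lambda\in A^T$, $t\in T$ and $a\in A\setminus\{o\}$ let $p_{t,a}(\lambda)$ be $1$ if $\lambda_t=a$ and $0$ otherwise. The vector $p(\lambda)$ determines $\lambda$, and $p(o^T)$ is the zero vector. Let $F$ be the $\{0,1\}$-valued function of the variables $p_{t,a}$ that equals $1$ exactly on the vectors $p(\lambda)$ with $\lambda\in\Lambda$. Every such function is a polynomial over the two-element field: the indicator of a point is a product of factors $p$ and $1+p$, and one expands and adds. The constant term is the value at the zero vector, which is $0$ because $o^T\notin\Lambda$. So $F$ is a possibly empty sum of nonempty products of variables. Add the summands $p_{t,q_0}+p_{t,q_0}=0$ for all $t\in T$, so that every $t$ occurs.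 Now replace $p_{t,a}$ by $\iota_a(x_t)$, products by $\wedge$ and sums by $\dotplus$. Under $0\mapsto\bar{o}$, $1\mapsto\bar{q}_0$ the operations $\wedge$ and $\dotplus$ are multiplication and addition modulo $2$, so the value on $\lambda$ is $\bar{q}_0$ if and only if $F(p(\lambda))=1$.
\end{proof}

The condition $o^T\notin\Lambda$ cannot be dropped: an operation of type L sends the blank word to $\bar{o}$. This is why the blank word is treated separately below.

\subsection{Generation in bounded arity}

Choose $\ell$ with $2^\ell\ge|\Omega|^{|A|^N}$ and put $r_0=N+\ell+3$.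

\begin{proposition}\label{prop:halt}
If $n\in K$, then $\mathcal{C}=\mathrm{Clo}(\mathcal{C}_{r_0})$. In particular $\mathcal{C}$ is finitely generated.
\end{proposition}

\begin{proof}
Let $f\in\mathcal{C}_m$. If $|W|\le r_0$, then $f\in\mathrm{Clo}(\mathcal{C}_{r_0})$ by Lemmas~\ref{lem:indabs}(a) and~\ref{lem:gen}(ii). So let $|W|>r_0$. Then $f$ is normal of type L or B, with data $(w,\varepsilon,\varphi)$.

\emph{Case 1: $f^X$ is constant with value a bit $b$.} List the variables $x_i$ once for $i\in V$ and twice for $i\in T$; the list has at least two entries. Combine them by iterating $\mathrm{add}_b$. By \eqref{eq:comp} the weight of $x_i$ is its number of occurrences, which is $w_i$, and the outermost $\mathrm{add}_b$ makes the $X$-component constant with value $b$. The result is $f$.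

\emph{Case 2: otherwise.} By Lemma~\ref{lem:collapse}, $|V|<N$, so $|T|>\ell+3$ and Lemma~\ref{lem:summ} applies. We write words in $A^W$ as $(y,\lambda)$ with $y\in A^V$, $\lambda\in A^T$, and let $\varphi_\lambda\colon A^V\to\Omega$ be the map $y\mapsto\varphi(y,\lambda)$.

\emph{The summary map.} There are at most $|\Omega|^{|A|^N}\le2^\ell$ maps $A^V\to\Omega$; assign to them distinct codes in $\{0,1\}^\ell$. For $k\in[\ell]$ let $\Lambda_k$ be the set of $\lambda\ne o^T$ such that the $k$-th digit of the code of $\varphi_\lambda$ is $1$, and let $\delta_k=\delta_{\Lambda_k}$. Define $H\colon A^T\to A^{\ell+3}$ by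
\[
H(\lambda)=\bigl(|\delta_1(\lambda)|,\dots,|\delta_\ell(\lambda)|,|\tau_0(\lambda)|,|\tau_1(\lambda)|,|\tau_2(\lambda)|\bigr),
\]
where $\delta_k(\lambda)$ and $\tau_i(\lambda)$ denote the barred letters given in Lemma~\ref{lem:summ}. It has three properties.
\begin{enumerate}
\item[(H1)] $H(o^T)=o^{\ell+3}$.
\item[(H2)] If $H(\lambda)=H(\lambda')$, then $\varphi_\lambda=\varphi_{\lambda'}$. Indeed, $\tau_0$ shows that $\lambda,\lambda'$ are both blank or both not blank, and in the second case the codes of $\varphi_\lambda$ and $\varphi_{\lambda'}$ agree.
\item[(H3)] If $G$ is a guard and $H(\lambda)\in G^{\ell+3}$, then $\lambda\in G^T$. For $G=A$ there is nothing to prove. For $G=G_i$, if $\lambda\notin G_i^T$ then $|\tau_i(\lambda)|=u_i\notin G_i$.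
\end{enumerate}

\emph{The outer operation.} Let $g$ be the normal operation with variables $x_v$ ($v\in V$) of weight $1$ and $z_1,\dots,z_{\ell+3}$ of weight $2$, with $\varepsilon_g=\varepsilon$ and, for $y\in A^V$ and $\zeta\in A^{\ell+3}$,
\[
\varphi_g(y,\zeta)=\begin{cases}\varphi(y,\lambda)&\text{if }\zeta=H(\lambda),\\ \bot&\text{if $\zeta\notin H(A^T)$ and $f$ has type B,}\\ \bar{o}&\text{if $\zeta\notin H(A^T)$ and $f$ has type L.}\end{cases}
\]
This is well defined by (H2), and the arity of $g$ is $|V|+\ell+3\le r_0$. We show that $g$ has the same type as $f$; then $g\in\mathcal{C}$ by Proposition~\ref{prop:suf}.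

Let $f$ have type L, so $V=\emptyset$ and $\varphi_g$ takes values in $\bar{A}$. Let $\zeta\in G^{\ell+3}$. If $\zeta=H(\lambda)$, then $\lambda\in G^T$ by (H3), and $|\varphi_g(\zeta)|=|\varphi(\lambda)|\in G$ by (L) for $f$. Otherwise $|\varphi_g(\zeta)|=o\in G$.

Let $f$ have type B, so $\varphi_g$ takes values in $\mathbb{B}$. Every value of $\varphi_g$ is $\bot$ or a value of $\varphi$, hence at most $\varphi(o^W)$, which equals $\varphi_g(o^V,o^{\ell+3})$ by (H1). This is (B1). For (B2), the cells $z_k$ are frozen, so a move of $g$ has the form $(y,\zeta)\to_V(y',\zeta)$ with $\zeta\in G^{\ell+3}$ for the guard $G$ of its rule. If $\zeta\notin H(A^T)$, both values are $\bot$. If $\zeta=H(\lambda)$, then $\lambda\in G^T$ by (H3), so $(y,\lambda)\to_V(y',\lambda)$ by the same rule at the same cells, and (B2) for $f$ applies. For (B3), let $V\ne\emptyset$. Since $f^X\not\equiv\top$ in Case 2, (B3) for $f$ gives $\varepsilon=\bot$ and $\varphi(y,\lambda)=\bot$ whenever $h$ occurs in $y$. Hence $\varepsilon_g=\bot$ and $\varphi_g(y,\zeta)=\bot$ for such $y$.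

\emph{The composition.} Let $f'=g\bigl((x_v)_{v\in V},\delta_1,\dots,\delta_\ell,\tau_0,\tau_1,\tau_2\bigr)$, a member of $\mathrm{Clo}(\mathcal{C}_{r_0})$ by Lemmas~\ref{lem:summ} and~\ref{lem:gen}(ii). By \eqref{eq:comp} its weights are $1$ on $V$, $2\cdot2=2$ on $T$, and $0$ on $U$. If $Y_W\in L^W$, all arguments of $g^X$ are letters and $f'^X(Y)=\varphi_g(|Y_V|,H(|Y_T|))=\varphi(|Y_W|)$. If $Y_V$ contains a bit, $g^X$ returns $\varepsilon_g=\varepsilon$. If $Y_T$ contains a bit, all $\delta_k$ and $\tau_i$ return $\bot$, and $g^X$ again returns $\varepsilon$. Thus $f'=f$.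
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $M$ be the machine chosen in Section~\ref{sec:prelim}, whose set $K$ is r.e.\ and not recursive. The set $D$ depends only on $M$. The relations in $\mathcal{R}_n$ are fixed except for the one belonging to the start rule, which has arity $n+3$ and can be listed from its definition; so $n\mapsto\mathcal{R}_n$ is computable. By Propositions~\ref{prop:nonhalt} and~\ref{prop:halt}, $\mathrm{Pol}(\mathcal{R}_n)$ is finitely generated if and only if $n\in K$. An algorithm for the problem, applied to $(D,\mathcal{R}_n)$, would decide $K$.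
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(a) An operation $f$ preserves a Cartesian product $R_1\times\dots\times R_k$ of nonempty relations if and only if it preserves each factor. If it preserves each factor, it preserves the product block by block. Conversely, to test $R_i$ on $r_1,\dots,r_m\in R_i$, extend each $r_j$ by the same fixed tuples in the other factors; the $i$-th block of the output lies in $R_i$. All relations in $\mathcal{R}_n$ are nonempty: for instance $\mathrm{Mov}_\rho$ contains the tuples of kind (i). So $\mathrm{Pol}(\mathcal{R}_n)=\mathrm{Pol}(\{P_n\})$ for the product $P_n$ of the members of $\mathcal{R}_n$, and $P_n$ is computable from $n$.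

(b) The map $n\mapsto(D,\mathcal{R}_n)$ is a many-one reduction of the $\Sigma^0_1$-complete set $K$ to the set of finitely generated instances, which is therefore $\Sigma^0_1$-hard. If its complement were r.e., so would be the complement of $K$, and $K$ would be recursive. For the upper bound, write $\mathrm{Pol}_m(\mathcal{R})$ for the $m$-ary part of $\mathrm{Pol}(\mathcal{R})$. By Lemma~\ref{lem:gen}(iii), $\mathrm{Pol}(\mathcal{R})$ is finitely generated if and only if
\[
\exists r\ge1\ \ \forall m\ge1:\quad \mathrm{Pol}_m(\mathcal{R})\subseteq\mathrm{Clo}(\mathrm{Pol}_r(\mathcal{R})).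
\]
The inner condition is decidable. The finite sets $\mathrm{Pol}_m(\mathcal{R})$ and $\mathrm{Pol}_r(\mathcal{R})$ are found by testing all operations of these arities on all matrices, and by Lemma~\ref{lem:gen}(i) the $m$-ary part of $\mathrm{Clo}(\mathrm{Pol}_r(\mathcal{R}))$ is found by computing $\mathcal{T}_0\subseteq\mathcal{T}_1\subseteq\cdots$ inside the finite set $D^{D^m}$ until the chain stabilizes.

(c) Suppose that $\beta$ exists, and let $r=\max(1,\beta(D,\mathcal{R}))$. By Lemma~\ref{lem:gen}(ii) and the property of $\beta$, the clone $\mathrm{Pol}(\mathcal{R})$ is finitely generated if and only if it equals $\mathrm{Clo}(\mathrm{Pol}_r(\mathcal{R}))$ for this $r$. So it fails to be finitely generated if and only if $\mathrm{Pol}_m(\mathcal{R})\not\subseteq\mathrm{Clo}(\mathrm{Pol}_r(\mathcal{R}))$ for some $m$. This makes the set of instances that are not finitely generated r.e., contrary to (b).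
\end{proof}

\begin{remark}\label{rem:lower}
The construction shows where the large arities come from. For $n\in K$ let $\kappa$ be the least $m\ge2$ such that $h$ occurs in a word of $\mathrm{Reach}_m$; it exists by Lemma~\ref{lem:sim}. Every $r\geq 1$ with $\mathcal{C}=\mathrm{Clo}(\mathcal{C}_r)$ satisfies $r\ge\kappa-1$. This is trivial for $\kappa=2$, and for $\kappa\ge3$ Lemma~\ref{lem:exist} gives a critical operation of arity $\kappa-1$, to which Lemma~\ref{lem:indec} applies. Thus the arity needed to generate $\mathrm{Pol}(\mathcal{R}_n)$ is at least the number of cells needed to reach $h$, minus one.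
\end{remark}

\begin{thebibliography}{9}

\bibitem{Minsky61}
M.~Minsky, Ann. of Math. 74 (1961).

\bibitem{Minsky67}
M.~Minsky, \emph{Computation: Finite and Infinite Machines}, 1967.

\bibitem{Moore}
Matthew Moore, \emph{Finite degree clones are undecidable}, arXiv:1811.05056 (2018).

\end{thebibliography}
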